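# Asymptotic geodesic rays and horofunctions in Gromov hyperbolic convex domains

## 1. Vertical rays in a half-plane, parallel rays in a bidisc

Let $\Delta$ be the unit disc and $\mathbb H=\{\operatorname{Im}z>0\}$. Normalize the hyperbolic distance by $k_\Delta(0,s)=\operatorname{artanh}s$. On $\mathbb H$ we have $\tanh k_{\mathbb H}(a,b)=|a-b|/|a-\bar b|$, and $|a-\bar b|^2=|a-b|^2+4\operatorname{Im}a\operatorname{Im}b$, so
$$\sinh k_{\mathbb H}(a,b)=\frac{|a-b|}{2\sqrt{\operatorname{Im}a\,\operatorname{Im}b}}.\tag{1}$$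

Take the vertical curves $\gamma_0(t)=ie^{2t}$ and $\gamma_1(t)=1+ie^{2t}$, $t\ge0$. By (1), $\sinh k_{\mathbb H}(\gamma_j(s),\gamma_j(t))=\frac{|e^{2s}-e^{2t}|}{2e^{s+t}}=\sinh|s-t|$, so both are geodesic rays. Also $\sinh k_{\mathbb H}(\gamma_0(t),\gamma_1(t))=\frac12e^{-2t}\to0$: the rays approach each other. How do they see a third point $z$? By (1), $\sinh k_{\mathbb H}(z,\gamma_j(t))\sim e^{t}/(2\sqrt{\operatorname{Im}z})$, hence $k_{\mathbb H}(z,\gamma_j(t))-t\to-\frac12\log\operatorname{Im}z$. The limit function is the same for $j=0,1$.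

Now multiply by a disc. On $\mathbb H\times\Delta$ the Kobayashi distance is the maximum of the distances in the factors. The curves $\Gamma_w(t)=(ie^{2t},w)$ are geodesic rays, with $k(\Gamma_0(t),\Gamma_w(t))=\operatorname{artanh}|w|$ for all $t$ and $k(\Gamma_0(t),\Gamma_w(t'))\ge\operatorname{artanh}|w|$ for all $t,t'$. They stay at bounded distance but never approach. And yet
$$k\big((z,\omega),\Gamma_w(t)\big)-t=\max\big(k_{\mathbb H}(z,ie^{2t})-t,\;k_\Delta(\omega,w)-t\big)\longrightarrow-\tfrac12\log\operatorname{Im}z ,$$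
which does not depend on $w$. So two rays may fail to approach each other and still define the same limit function.

The bidisc is far from negatively curved. Consider the points $[p,q]=(ie^{2p},\tanh q)$, for which $k([p,q],[p',q'])=\max(|p-p'|,|q-q'|)$, and put $P_1=[N,0]$, $P_2=[0,N]$, $P_3=[-N,0]$, $P_4=[0,-N]$. The two diagonals $P_1P_3$, $P_2P_4$ have length $2N$ and the four sides have length $N$. In a Gromov hyperbolic space the sum of the diagonals exceeds the larger sum of opposite sides by at most a constant; here $4N$ exceeds $2N$ by $2N$. So we ask: *in a Gromov hyperbolic convex domain, must asymptotic rays approach each other? And must they define the same limit functions?*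

**Definition 1 (rays).** Let $(X,d)$ be a metric space. A geodesic is a map $\gamma:I\to X$ on an interval with $d(\gamma(s),\gamma(t))=|t-s|$; it is a geodesic ray if $I=[0,\infty)$. Two rays are asymptotic if $\sup_{t\ge0}d(\gamma(t),\sigma(t))<\infty$, and strongly asymptotic if $\lim_{t\to\infty}d(\gamma(t),\sigma(t+T))=0$ for some $T\in\mathbb R$. The space has approaching geodesics if any two asymptotic rays are strongly asymptotic.

The rays $\gamma_0,\gamma_1$ above are strongly asymptotic with $T=0$; the rays $\Gamma_0,\Gamma_w$, $w\ne0$, are asymptotic and not strongly asymptotic.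

**Definition 2 (Gromov hyperbolicity).** The Gromov product is $2(x|y)_o=d(o,x)+d(o,y)-d(x,y)$. A geodesic space is Gromov hyperbolic if for some $\delta$ all quadruples satisfy
$$d(P_1,P_3)+d(P_2,P_4)\le\max\{d(P_1,P_2)+d(P_3,P_4),\;d(P_2,P_3)+d(P_4,P_1)\}+2\delta .\tag{2}$$
For geodesic spaces this is equivalent to uniform slimness of geodesic triangles: each side lies in a fixed neighborhood of the union of the other two (Bridson–Haefliger, III.H.1.22).

**Definition 3 (two compactifications).** Let $X$ be proper, geodesic and Gromov hyperbolic. The Gromov compactification is $\overline X^G=X\cup\partial_GX$, where $\partial_GX$ is the set of classes $[\gamma]$ of asymptotic rays. We use two standard facts: $\gamma(t)\to[\gamma]$ as $t\to\infty$; and if $a_j\to\xi\in\partial_GX$ and $(a_j|b_j)_p\to\infty$, then $b_j\to\xi$. The horofunction compactification $\overline X^H$ is the closure of the image of $x\mapsto\overline{d(\cdot,x)}$ in $C(X)/\mathbb R$ (continuous functions modulo constants, uniform convergence on compact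 sets); its boundary is $\partial_HX$. The Busemann function of a ray is $B_\gamma(x,y)=\lim_{t\to\infty}d(x,\gamma(t))-d(\gamma(t),y)$, and its class $\overline B_\gamma\in\partial_HX$ does not depend on $y$. A compactification of $X$ is a pair $(i,Y)$ with $Y$ compact and $i:X\to Y$ a topological embedding with dense image; $(i_1,Y_1)$ and $(i_2,Y_2)$ are equivalent if $h\circ i_1=i_2$ for some homeomorphism $h:Y_1\to Y_2$.

For instance, $-\frac12\log\operatorname{Im}z$ represents the point of $\partial_H\mathbb H$ over $\infty\in\partial_G\mathbb H$.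

For a domain $D\subset\mathbb C^d$, $k_D$ is the Kobayashi distance, and "$D$ is Gromov hyperbolic" means that $(D,k_D)$ is. The following results may be used.

1. (i) For every proper geodesic Gromov hyperbolic $X$ there is a continuous surjection $\Phi:\overline X^H\to\overline X^G$ extending the identity of $X$. In general the two compactifications need not be equivalent.
2. (ii) If moreover $X$ has approaching geodesics, then $\Psi(x)=\overline{d(\cdot,x)}$, $\Psi([\gamma])=\overline B_\gamma$ defines a continuous inverse of $\Phi$, so the two compactifications are equivalent.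
3. (iii) If $D$ is a Gromov hyperbolic bounded convex domain, then $\overline D^G$ is equivalent to the Euclidean closure $\overline D$.

Arosio and Fiacchi ("On the approaching geodesics property", arXiv:2501.05876 (2025)) pose two questions for Gromov hyperbolic bounded convex domains $D\subset\mathbb C^d$: (a) Does $(D,k_D)$ always have approaching geodesics? (b) Are $\overline D^H$ and $\overline D^G$ always equivalent? By (ii), a positive answer to (a) would settle (b), so the first plan is to prove (a). The bidisc warns us that the two questions may have different answers, and they do.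

**Theorem A.** For every $d\ge2$ there is a bounded convex Gromov hyperbolic domain $D\subset\mathbb C^d$ having geodesic rays $\Gamma_0,\Gamma_{1/2}$ which are asymptotic, but $k_D(\Gamma_0(t),\Gamma_{1/2}(t'))\ge\operatorname{artanh}\frac1{2\sqrt2}$ for all $t,t'\ge0$. So $(D,k_D)$ does not have approaching geodesics.

**Theorem B.** Let $D\subset\mathbb C^d$ be a convex domain containing no complex affine line (e.g. bounded convex) with $(D,k_D)$ Gromov hyperbolic. Then the map $\Phi$ of (i) is injective; so $\overline D^H$ and $\overline D^G$ are equivalent (for bounded $D$, by (iii), both are equivalent to $\overline D$).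

So (a) fails in every dimension $d\ge2$, and (b) holds for every $d$ and every such $D$. Theorem B applied to the domain of Theorem A shows that approaching geodesics is not necessary for $\overline X^H\cong\overline X^G$. For $d=1$ the answer to (a) is yes: a bounded convex $D\subset\mathbb C$ is simply connected, so $(D,k_D)$ is isometric to $\mathbb H$. Two asymptotic rays of $\mathbb H$ have the same endpoint; move it to $\infty$. Then the rays are $x_j+ie^{2(t+T_j)}$, and after the shift by $T=T_1-T_2$ in the second ray, (1) shows that their distance tends to $0$.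

Another normalization of $k$ only rescales the distances and the constant in Theorem A. We prove Theorem B first, in Sections 2–7, and then Theorem A, in Sections 8–10.

## 2. Half-planes, strips and supporting hyperplanes

A convex domain is a nonempty open convex subset of $\mathbb C^d$; it is **proper convex** if it contains no complex affine line. $B(x,r)$ is the open Euclidean ball, $\delta_G(x)=\operatorname{dist}(x,\partial G)$, and $\delta_G(x;v)=\sup\{r:x+r\Delta\frac v{|v|}\subset G\}$. We use these textbook properties of $k$.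

* Holomorphic maps do not increase $k$; so $k_{G}\le k_{G'}$ on $G'\subset G$. If $G'$ runs through an increasing exhaustion of $G$, then $k_{G'}\downarrow k_G$ (a finite chain of slightly shrunk discs is relatively compact in $G$).
* The distance on a product is the maximum of the distances of the factors.
* If $x+r\Delta v\subset G$, then $k_G(x,x+\zeta v)\le\operatorname{artanh}(|\zeta|/r)$. Hence $k_G$ is continuous, and subdividing a $C^1$ curve $c$ gives $k_G(c(0),c(1))\le\int_0^1|c'|/\delta_G(c)$.
* On a simply connected planar domain $\Omega\ne\mathbb C$, $k_\Omega$ is the distance of a conformal metric, whose density decreases when $\Omega$ grows.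

**Half-plane formulas.** Let $\mathbb P=\{\operatorname{Re}>0\}$, $a,b\in\mathbb P$, $k=k_{\mathbb P}(a,b)$. Rotating (1), and because the density of $\mathbb P$ is $1/(2\operatorname{Re})$,
$$|a-b|=2\sinh k\sqrt{\operatorname{Re}a\operatorname{Re}b},\qquad \operatorname{Re}a\le e^{2k}\operatorname{Re}b,\qquad |a-b|\le(e^{2k}-1)\min(\operatorname{Re}a,\operatorname{Re}b).\tag{3}$$
The third formula follows from the first two, since $\sqrt{\operatorname{Re}a\operatorname{Re}b}\le e^k\min(\operatorname{Re}a,\operatorname{Re}b)$ and $2e^k\sinh k=e^{2k}-1$.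

**Strip formulas.** Let $S=\{|\operatorname{Im}\zeta|<\pi/4\}$ and $s(\zeta)=\frac\pi4-|\operatorname{Im}\zeta|$. The map $e^{2\zeta}:S\to\mathbb P$ (equivalently $\tanh:S\to\Delta$) is biholomorphic, and pulling back $1/(2\operatorname{Re})$ gives the density $1/\cos(2\operatorname{Im}\zeta)\ge1$. Therefore
$$k_S(a,b)\ge|\operatorname{Re}a-\operatorname{Re}b|,\qquad k_S(s,t)=|s-t|\ (s,t\in\mathbb R),\qquad k_S(\operatorname{Re}\zeta,\zeta)=\tfrac12\log\cot s(\zeta)\le\tfrac12\log\tfrac1{s(\zeta)}.\tag{4}$$
In the first inequality, equality with $\operatorname{Re}a\ne\operatorname{Re}b$ holds only if $a,b\in\mathbb R$: along the geodesic from $a$ to $b$ the density must be $1$ everywhere, i.e. $\operatorname{Im}=0$. For the last formula, the vertical segment corresponds to an arc of the unit circle in $\mathbb P$, which is geodesic, and $\int_0^y\frac{d\tau}{\cos2\tau}=\frac12\log\tan(\frac\pi4+y)$; finally $\tan s\ge s$.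

**Supporting functions.** If $H$ is a real hyperplane disjoint from a convex domain $G$, there is a complex affine $\lambda$ with $\operatorname{Re}\lambda=\operatorname{dist}(\cdot,H)$ on $G$, so $\lambda:G\to\mathbb P$. If $p\notin G$, there is a complex affine $\lambda$ with $\operatorname{Re}\lambda>0$ on $G$ and $\operatorname{Re}\lambda(p)\le0$. If $\xi$ is a boundary point nearest to $x$ and $H$ supports $G$ at $\xi$, then $H$ misses $B(x,\delta_G(x))\subset G$, so $\operatorname{dist}(x,H)=\delta_G(x)$.

**Lemma 1 (lower bounds).** Let $G$ be proper convex and $x\ne y$ in $G$. Then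
$$k_G(x,y)\ge\tfrac12\log\Big(1+\frac{|x-y|}{\delta_G(x;y-x)}\Big),\tag{5}$$
and for every real hyperplane $H$ disjoint from $G$,
$$k_G(x,y)\ge\tfrac12\Big|\log\frac{\operatorname{dist}(x,H)}{\operatorname{dist}(y,H)}\Big|.\tag{6}$$

*Proof.* For (6) map $G$ to $\mathbb P$ by $\lambda$ with $\operatorname{Re}\lambda=\operatorname{dist}(\cdot,H)$ and use (3). For (5), let $L$ be the complex line through $x,y$ and $\xi\in L$ a nearest point to $x$ of $\partial G\cap L$, at distance $\delta=\delta_G(x;y-x)<\infty$. Take $\lambda$ complex affine with $\operatorname{Re}\lambda>0$ on $G$ and $\operatorname{Re}\lambda(\xi)=0$. On $L$ the half-plane $\{\operatorname{Re}\lambda>0\}$ contains the disc of radius $\delta$ about $x$, and $\xi$ lies on both boundaries. So with $c=|d\lambda|_L|>0$ we have $\operatorname{Re}\lambda(x)=c\delta$ and $|\lambda(x)-\lambda(y)|=c|x-y|$. By (3), $c|x-y|\le(e^{2k_G(x,y)}-1)c\delta$. $\square$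

**Consequence: properness.** Fix $x\in G$. If $\delta_G(x;\cdot)$ were unbounded, $\overline G$ would contain a complex line through $x$; since $x$ is interior, $G$ itself would contain it. (A point of the line lies strictly between $x$ and a further point of $\overline G$.) So $\delta_G(x;\cdot)$ is bounded, and by (5) $k_G$ is a distance, closed $k_G$-balls are bounded, and $k_G(x_n,x)\to0$ forces $x_n\to x$. By (6) with the supporting hyperplane at a boundary point nearest to $y$, $\delta_G(y)\ge\delta_G(x)e^{-2k_G(x,y)}$. Hence closed $k_G$-balls are compact and $(G,k_G)$ is proper. It is geodesic by Lemma 5 below.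

## 3. Limits of convex domains, and discs whose left inverses have convex fibers

**Definition 4 (convergence).** For convex domains, $G_n\to G_\infty$ means: each compact subset of $G_\infty$ lies in $G_n$ for $n$ large, and each compact set disjoint from $\overline{G_\infty}$ is disjoint from $G_n$ for $n$ large.

For example, let $\Sigma_s(z,w)=(z/s,w/\sqrt s)$ and $G=\{\operatorname{Im}z>|z|^2+|w|^2\}$. Then $\Sigma_sG=\{\operatorname{Im}z>s|z|^2+|w|^2\}\to\{\operatorname{Im}z>|w|^2\}$ as $s\to0$.

Suppose $G_n\to G_\infty$. Limits of points of $G_n$ lie in $\overline{G_\infty}$; limits of points $x_n\notin G_n$ are not in $G_\infty$; and if $x_n\to x$ with $B(x_n,c)\subset G_n$ for infinitely many $n$, then $B(x,c)\subset\operatorname{int}\overline{G_\infty}=G_\infty$. Moreover, *for compact $K\subset G_\infty$ there is $R$ with*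
$$k_{G_n}\le R\ \text{ on }K\times K\text{ for }n\text{ large},\tag{7}$$
because there is a convex domain $G'\Subset G_\infty$ containing $K$ (a small neighborhood of the convex hull of $K$), and $G'\subset G_n$ for $n$ large. Similarly $k_{G_n}(x_n,x)\to0$ if $x_n\to x\in G_\infty$.

**Lemma 2 (normalization).** Let $G$ be proper convex and $g_n\in G$. There are complex affine automorphisms $A_n$ of $\mathbb C^d$ with $A_ng_n=0$ and, along a subsequence, $A_nG\to G_\infty$ with $G_\infty\ni0$ proper convex.

*Proof.* **Step 1: normalize the discs around $g_n$.** The set $P_n=\{v:g_n+\overline\Delta v\subset G\}$ is open, convex and balanced, and it is bounded because $\delta_G(g_n;\cdot)$ is. Choose $v_1,\dots,v_d\in\overline{P_n}$ maximizing $|\det(v_1,\dots,v_d)|>0$. If $v=\sum c_jv_j\in\overline{P_n}$, replacing $v_j$ by $v$ multiplies the determinant by $c_j$, so $|c_j|\le1$. Conversely, if $t=\sum|c_j|<1$ then $\sum c_jv_j\in t\overline{P_n}\subset P_n$. Let $L_n$ be the linear map with $L_nv_j=\sqrt d\,e_j$. If $|x|<1$,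 then $x=\sum\frac{x_j}{\sqrt d}L_nv_j$ with $\sum|x_j|/\sqrt d\le|x|<1$. So
$$B(0,1)\subset L_nP_n\subset\{|x_j|\le\sqrt d\}\subset\overline B(0,d).$$
Put $A_n=L_n(\cdot-g_n)$. Then $B(0,1)\subset A_nG$ and $\delta_{A_nG}(0;v)\le d$ for all $v$.

**Step 2: pass to the limit.** By Blaschke selection, along a subsequence the closures of $A_nG$ converge, locally in the Hausdorff sense, to a closed convex set $\widehat C\supset B(0,1)$. Let $G_\infty=\operatorname{int}\widehat C$. A point of $G_\infty$ is interior to a simplex with vertices in $G_\infty$; the vertices are limits of points of $\overline{A_nG}$, so a neighborhood of the point lies in $\operatorname{int}\overline{A_nG}=A_nG$ for $n$ large. By compactness the first condition of Definition 4 holds. The second holds since limits of points of $A_nG$ lie in $\widehat C=\overline{G_\infty}$. A closed disc of radius $>d$ about $0$ in $G_\infty$ would lie in $A_nG$, so $\delta_{G_\infty}(0;v)\le d$. Hence $G_\infty$ contains no complex line through $0$. It contains none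 at all: if it contained a line with direction $v$, then $0+\mathbb Cv\subset\overline{G_\infty}$, hence in $G_\infty$. $\square$

**Lemma 3 (uniform bounds and normal families).** Let $G_n\to G_\infty$, all proper convex, and $o\in G_\infty$.

(a) For compact $K\subset G_\infty$, $\delta_{G_n}(y;v)$ is bounded uniformly in $y\in K$, $v\ne0$, $n$ large.

(b) For every $R$ there is a compact $K_R\subset G_\infty$ with $\{k_{G_n}(o,\cdot)\le R\}\subset K_R$ for $n$ large.

(c) Let $\Omega_n\uparrow\Omega$ be planar domains and $f_n:\Omega_n\to G_n$ holomorphic, with $f_n(z_0)$ in a compact subset of $G_\infty$ for some $z_0$. Then a subsequence converges locally uniformly to some $f:\Omega\to G_\infty$. If $\rho_n:G_n\to\Omega'$, $\Omega'\in\{S,\mathbb H\}$, are holomorphic and $\rho_n(x_n)$ stays in a compact subset of $\Omega'$ for some $x_n\to x\in G_\infty$, then a subsequence converges locally uniformly to some $\rho:G_\infty\to\Omega'$.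

*Proof.* (a) Otherwise, along a subsequence, $y_n\to y\in K$, unit vectors $v_n\to v$, $\delta_{G_n}(y_n;v_n)\to\infty$. Then $y+\mathbb Cv\subset\overline{G_\infty}$, and since $y\in G_\infty$, $G_\infty$ contains this line: contradiction.

(b) By (a) for $K=\{o\}$ and (5), $k_{G_n}(o,x)\le R$ implies $|x-o|\le M$ with $M$ independent of $n$ large. Let $B(o,\rho)\subset G_n$ for $n$ large. By (6) with a supporting hyperplane at a boundary point nearest to $x$, $\delta_{G_n}(x)\ge\rho e^{-2R}=:2c$. Put $K_R=\{|x-o|\le M,\ \operatorname{dist}(x,\mathbb C^d\setminus G_\infty)\ge c\}$. If for infinitely many $n$ some $x_n\notin K_R$ had $|x_n-o|\le M$ and $B(x_n,2c)\subset G_n$, then along a subsequence $x_n\to x$ and $B(x,2c)\subset G_\infty$, so $B(x_n,c)\subset G_\infty$ for $n$ large, i.e. $x_n\in K_R$: contradiction.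

(c) A compact subset of $\Omega$, together with $z_0$, lies in some $\Omega_{n_0}$, and for $n\ge n_0$ the function $k_{\Omega_n}(z_0,\cdot)\le k_{\Omega_{n_0}}(z_0,\cdot)$ is bounded on it. With (7), $k_{G_n}(o,f_n(\cdot))$ is bounded there, so by (b) $f_n$ maps it into a fixed compact subset of $G_\infty$. Montel's theorem gives the first claim. For the second, apply Montel to $\rho_n$ followed by $\Omega'\cong\Delta$; the limit has modulus $<1$ at $x$, hence everywhere by the maximum principle. $\square$

**Definition 5 (convex fibers).** A holomorphic $\rho:G\to S$ on a convex domain has convex fibers (CF) if $\rho(a)=\rho(b)=\zeta$ implies $\rho\equiv\zeta$ on $[a,b]$.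

The same notion makes sense with target $\Delta$. On the bidisc, $(z,w)\mapsto z$ has convex fibers, while $(z,w)\mapsto zw$ does not: it equals $\frac16$ at $(\frac12,\frac13)$ and $(\frac13,\frac12)$ but $\frac{25}{144}\neq\frac{24}{144}$ at the midpoint.

**Lemma 4.** Let $G_n\to G_\infty$ be convex domains, $\rho_n:G_n\to S$ with CF, $\rho_n\to\rho:G_\infty\to S$ locally uniformly, $\rho$ nonconstant. Then $\rho$ has CF.

*Proof.* Let $\rho(a)=\rho(b)=\zeta$. As $G_\infty$ is convex, every point of it is joined to $a$ inside the slice of $G_\infty$ by a complex line through $a$; so $\rho$ is nonconstant on some such slice. Hurwitz's theorem there gives $a_n\to a$ with $\rho_n(a_n)=\zeta$. Likewise $b_n\to b$ with $\rho_n(b_n)=\zeta$. Then $\rho_n=\zeta$ on $[a_n,b_n]$; pass to the limit. $\square$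

**Lemma 5 (discs with left inverses).** Let $D$ be proper convex, $x\ne y\in D$, $\ell=k_D(x,y)$. There are holomorphic $\varphi:S\to D$ and $\rho:D\to S$ with CF such that $\rho\circ\varphi=\mathrm{id}$, $\varphi(0)=x$, $\varphi(\ell)=y$. In particular $k_D(\varphi(a),\varphi(b))=k_S(a,b)$, and $\varphi|_{\mathbb R}$ is a geodesic.

*Proof.* **Step 1: smooth strongly convex domains.** Let $D$ be bounded and strongly convex with $C^\infty$ boundary. By Lempert (Bull. Soc. Math. France 109 (1981), 427–474) there are a complex geodesic $f:\Delta\to D$ through $x,y$, smooth up to $\overline\Delta$, and $\tilde f\in\mathcal O(\Delta)\cap C(\overline\Delta)$ with $\tilde f(\zeta)=\zeta p(\zeta)\overline{\nu(f(\zeta))}$ on $\partial\Delta$, where $p>0$ and $\nu$ is the outer normal. For $z\in D$ put $g_z(\zeta)=\sum_j(z_j-f_j(\zeta))\tilde f_j(\zeta)$. On $\partial\Delta$, $\operatorname{Re}[\bar\zeta g_z(\zeta)]=p\operatorname{Re}\sum_j(z_j-f_j)\overline{\nu_j}<0$, because $z$ is strictly on the inner side of the supporting hyperplane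 at $f(\zeta)$. So $\bar\zeta g_z$ has winding number $0$ on $\partial\Delta$ and $g_z$ has winding number $1$: it has exactly one zero $\rho(z)$ in $\Delta$, and it is simple. By the implicit function theorem and uniqueness, $\rho$ is holomorphic. Since $g_{f(\zeta)}(\zeta)=0$, $\rho\circ f=\mathrm{id}$. The fiber of $\rho$ over $\zeta$ is the intersection of $D$ with the affine space $\{z:g_z(\zeta)=0\}$, so it is convex. If $f(a)=x$, $f(b)=y$, then $k_\Delta(a,b)=\ell$; take an automorphism $\tau$ of $\Delta$ with $\tau(0)=a$, $\tau(\tanh\ell)=b$, and replace $f$ by $f\circ\tau\circ\tanh$ and $\rho$ by $\tanh^{-1}\circ\tau^{-1}\circ\rho$.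

**Step 2: exhaustion.** In general, $\psi=|z|^2+1/\delta_D$ is an exhaustion function of $D$, and $\psi-|z|^2$ is convex because $\delta_D$ is concave. On $\{\psi\le j+1\}$ a mollification $\psi_j$ of $\psi$ with small parameter is smooth, has Hessian at least that of $|z|^2$, and satisfies $|\psi_j-\psi|<\frac14$. For $j$ large, $D_j=\{\psi<j+1,\ \psi_j<j\}$ satisfies $\{\psi<j-\frac14\}\subset D_j\subset\{\psi<j+\frac14\}$; it is convex, and its boundary $\{\psi_j=j\}$ is smooth and strongly convex, since critical points of the convex function $\psi_j$ are minima and $j$ is not the minimum. So $D_j\uparrow D$, $D_j\to D$, and $\ell_j=k_{D_j}(x,y)\downarrow\ell$. Let $\varphi_j,\rho_j$ be as in Step 1 for $D_j$. As $\varphi_j(0)=x$ and $\rho_j(x)=0$, Lemma 3(c) gives limits $\varphi,\rho$ along a subsequence. Then $\rho\circ\varphi=\mathrm{id}$, $\varphi(0)=x$, $\varphi(\ell)=y$, and CF passes to the limit by Lemma 4. The last sentence of the lemma follows because $\varphi$ and $\rho$ both contract. $\square$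

**Lemma 6 (distances converge).** If $G_n\to G_\infty$, all proper convex, and $x_n\to x$, $y_n\to y$ in $G_\infty$, then $k_{G_n}(x_n,y_n)\to k_{G_\infty}(x,y)$. In particular, if all $(G_n,k_{G_n})$ satisfy (2) with the same $\delta$, so does $(G_\infty,k_{G_\infty})$.

*Proof.* For a convex $G'\Subset G_\infty$ containing $x,y$, $k_{G_n}(x_n,y_n)\le k_{G'}(x_n,y_n)\to k_{G'}(x,y)$; letting $G'$ exhaust $G_\infty$ gives $\limsup\le k_{G_\infty}(x,y)$. Conversely put $\ell_n=k_{G_n}(x_n,y_n)$. By Lemma 5 there are $f_n:S\to G_n$ with $f_n(0)=x_n$, $f_n(\ell_n)=y_n$ (constant if $x_n=y_n$). Along a subsequence realizing $\liminf\ell_n=:\ell_*$ and with $f_n\to f:S\to G_\infty$ (Lemma 3(c)), we get $f(0)=x$, $f(\ell_*)=y$, so $k_{G_\infty}(x,y)\le k_S(0,\ell_*)=\ell_*$. $\square$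

## 4. Two horofunctions over one point give two tied discs

We start the proof of Theorem B. Let $D$ be as there. If $\Phi$ is injective, it is a continuous bijection from a compact space to a Hausdorff space, hence a homeomorphism that is the identity on $D$, which is the asserted equivalence. The aim of this section is to turn a failure of injectivity into a rigid two-disc configuration in a limit domain.

**Lemma 7.** If $\Phi$ is not injective, there are constants $\kappa>0$, $R>0$, $\delta$, a proper convex domain $G$, and holomorphic $\varphi,\psi:S\to G$, $\rho:G\to S$ with the following properties.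

1. (T1) $(G,k_G)$ satisfies the four-point condition (2) with $\delta$.
2. (T2) $\rho\circ\varphi=\rho\circ\psi=\mathrm{id}_S$, and $\rho$ has CF.
3. (T3) $k_G(\varphi(t),\psi(t))\le R$ for all $t\in\mathbb R$.
4. (T4) $k_G(\varphi(s),\psi(t))+k_G(\psi(s'),\varphi(t'))\ge(t-s)+(t'-s')+\kappa$ for all real $s,t,s',t'$.

*Proof.* Write $k=k_D$. **Step 1: find two boundary points of $\overline D^H$ that collide.** First, $\Phi(\partial_HD)\subset\partial_GD$. Indeed, if $\Phi(\bar h)=x\in D$ with $\bar h\in\partial_HD$, take $x_n\in D$ with $x_n\to\bar h$. (The space $C(D)/\mathbb R$ is metrizable, so sequences suffice.) By continuity $x_n=\Phi(x_n)\to x$ in $\overline D^G$, hence in $D$, hence in $\overline D^H$; so $\bar h=x\in D$, a contradiction. As $\Phi$ is the identity on $D$, non-injectivity gives horofunctions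
$$h_1=\lim k(\cdot,x_n)-k(p_0,x_n),\qquad h_2=\lim k(\cdot,y_n)-k(p_0,y_n)$$
with $x_n,y_n\to\xi\in\partial_GD$ (continuity of $\Phi$) and $h_1-h_2$ not constant. Choose $p,q$ with $\kappa:=(h_1-h_2)(q)-(h_1-h_2)(p)>0$.

**Step 2: make two rays toward $\xi$, one calibrated by each horofunction.** By Lemma 5 take $\varphi_n:S\to D$ with $\varphi_n(0)=p$, $\varphi_n(k(p,x_n))=x_n$, and $\psi_n,\rho_n$ with $\psi_n(0)=q$, $\psi_n(k(q,y_n))=y_n$, $\rho_n\psi_n=\mathrm{id}$. By Lemma 3(c) (constant sequence $D$; $\rho_n(q)=0$) subsequences converge to $\varphi,\psi:S\to D$ and $\rho:D\to S$. Then $\rho\psi=\mathrm{id}$, $\rho$ has CF by Lemma 4, and $\varphi,\psi$ are isometric from $k_S$ to $k$ by continuity of $k$. Since $x_n$ leaves every compact set, $k(p,x_n)\to\infty$. For $t\ge0$, $k(\varphi(t),\varphi_n(t))\to0$ and $k(\varphi_n(t),x_n)=k(p,x_n)-t$ for $n$ large, so $h_1(\varphi(t))=h_1(p)-t$. Likewise $h_2(\psi(t))=h_2(q)-t$. The same computation gives $(\varphi(t)|x_n)_p\to t$ as $n\to\infty$. Choose $n_j\uparrow\infty$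 with $(\varphi(j)|x_{n_j})_p\ge j-1$; since $x_{n_j}\to\xi$, also $\varphi(j)\to\xi$, and since the ray $\varphi|_{[0,\infty)}$ converges to its class, this class is $\xi$. Similarly for $\psi$. So the two rays are in the same class: $R_0:=\sup_{t\ge0}k(\varphi(t),\psi(t))<\infty$.

**Step 3: the crossing inequality.** Horofunctions are $1$-Lipschitz, so for $s,t,s',t'\ge0$
$$k(\varphi(s),\psi(t))\ge h_2(\varphi(s))-h_2(\psi(t))\ge h_2(p)-s-h_2(q)+t,$$
$$k(\psi(s'),\varphi(t'))\ge h_1(\psi(s'))-h_1(\varphi(t'))\ge h_1(q)-s'-h_1(p)+t'.$$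
Adding,
$$k(\varphi(s),\psi(t))+k(\psi(s'),\varphi(t'))\ge(t-s)+(t'-s')+\kappa .\tag{8}$$

**Step 4: rescale along the rays, so that one $\rho$ inverts both discs.** Let $h=\rho\circ\varphi:S\to S$. For $t\ge0$, $k_S(h(t),t)=k_S(\rho\varphi(t),\rho\psi(t))\le R_0$. By (4), $|\operatorname{Re}h(t)-\operatorname{Re}h(s)|\le k_S(h(t),h(s))\le|t-s|$, so $\operatorname{Re}h(t)-t$ is nonincreasing; by (4) it is also bounded by $R_0$. So it converges to some $\alpha\in\mathbb R$ as $t\to\infty$. Let $t_n\to\infty$ and, by Lemma 2, $A_nD\to G$ with $A_n\varphi(t_n)=0$. By Lemma 3(b) the points $A_n\psi(t_n)$ stay in a compact subset of $G$. The map $\rho\circ A_n^{-1}-t_n$ takes the value $0$ at $A_n\psi(t_n)$. By Lemma 3(c), along a subsequence, $A_n\varphi(\cdot+t_n)$, $A_n\psi(\cdot+t_n)$ and $\rho\circ A_n^{-1}-t_n$ converge to maps again called $\varphi,\psi:S\to G$ and $\rho:G\to S$. We get $\rho\psi=\mathrm{id}$, $\rho$ has CF (Lemma 4), and $h_\infty=\rho\varphi=\lim(h(\cdot+t_n)-t_n)$ satisfies $\operatorname{Re}h_\infty(t)=t+\alpha$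 for all real $t$. Now $|t-s|=|\operatorname{Re}h_\infty(t)-\operatorname{Re}h_\infty(s)|\le k_S(h_\infty(s),h_\infty(t))\le|t-s|$, and the equality case of (4) gives $h_\infty(t)\in\mathbb R$. So $h_\infty(t)=t+\alpha$ on $\mathbb R$, hence $h_\infty=\mathrm{id}+\alpha$. Replace $\varphi$ by $\varphi(\cdot-\alpha)$: now $\rho\varphi=\mathrm{id}$, which is (T2).

**Step 5: pass the metric statements to the limit.** (T1) holds by Lemma 6. For real parameters, (8) at the parameters shifted by $t_n$ holds for $n$ large, with unchanged right side; Lemma 6 gives it for $G$. Replacing $\varphi$ by $\varphi(\cdot-\alpha)$ changes $t-s$ by $+\alpha$ and $t'-s'$ by $-\alpha$, and the shifts cancel: (T4). Finally Lemma 6 gives $k_G\le R_0$ between the limits at equal times, and after the shift $k_G(\varphi(t),\psi(t))\le R:=R_0+|\alpha|+1$. $\square$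

It remains to show that the configuration (T1)–(T4) is impossible. Note that it is symmetric in $\varphi,\psi$.

## 5. Sliding from one disc to the other

By (T4) with $s=s'=0$, $t=t'=L$,
$$k_G(\varphi(0),\psi(L))+k_G(\psi(0),\varphi(L))\ge2L+\kappa .\tag{9}$$
To contradict this we need to cross from $\varphi(0)$ to $\psi(L)$ at an extra cost that tends to $0$ as $L\to\infty$. Following $\varphi$ and then jumping costs up to $L+R$, which does not help. A better idea is to slide: use a holomorphic disc $\varphi+g\cdot(\psi-\varphi)$ in which $g$ moves slowly from near $0$ to near $1$.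

Put $u=\psi-\varphi$ and $\theta_w=\varphi+wu$ for $w\in\mathbb C$. For $c\in[0,1]$, $\theta_c$ maps $S$ into $G$ by convexity, and CF gives $\rho\circ\theta_c=\mathrm{id}$. Non-real values of $g$ push the disc in the direction $\pm iu$, so we measure the room there:
$$m_\pm(\zeta,c)=\sup\{\eta\ge0:\theta_c(\zeta)\pm i\eta u(\zeta)\in G\}\in(0,\infty].$$
By convexity the points with $0\le\eta<m_\pm$ are in $G$; since $G$ is open, the point with $\eta=m_\pm<\infty$ is not. Exchanging $\varphi$ and $\psi$ exchanges $m_-(\cdot,c)$ and $m_+(\cdot,1-c)$, because $\psi+(1-c)(\varphi-\psi)=\theta_c$.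

**Lemma 8 (first estimate of the room).** Let $r_0=e^{-2R}$.

(a) For $t\in\mathbb R$, $\theta_w(t)\in G$ whenever $\operatorname{dist}(w,[0,1])<r_0$. Consequently $k_G(\theta_c(t),\theta_{c'}(t))\le|c-c'|/r_0$ for $c,c'\in[0,1]$.

(b) For $\varepsilon\in(0,\frac12)$, $c\in[\varepsilon,1-\varepsilon]$ and $\zeta\in S$, $m_\pm(\zeta,c)\ge c_0s(\zeta)$ with $c_0=\varepsilon/(1+e^{2R})$.

*Proof.* (a) If $\theta_w(t)\notin G$, take $\lambda$ complex affine with $\operatorname{Re}\lambda>0$ on $G$, $\operatorname{Re}\lambda(\theta_w(t))\le0$, and $\beta=\lambda(\psi(t))-\lambda(\varphi(t))$. As $\lambda(\theta_w(t))=\lambda(\varphi(t))+w\beta$, (T3) and (3) give $\operatorname{Re}\lambda(\varphi(t))\le|w||\beta|\le|w|(e^{2R}-1)\operatorname{Re}\lambda(\varphi(t))$, so $|w|\ge e^{-2R}$. Starting from $\psi(t)$ instead, $|w-1|\ge e^{-2R}$. So $\theta_w(t)\in G$ for $w$ in the discs of radius $r_0$ about $0$ and $1$, hence for $w$ in their convex hull. For the consequence, divide $[c,c']$ into $N$ equal parts; by the discs of radius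 $r_0$ the distance is at most $N\operatorname{artanh}\frac{|c-c'|}{Nr_0}$ for $N$ large. Let $N\to\infty$.

(b) Let $\theta_c(\zeta)+i\eta u(\zeta)\notin G$, $\eta\in\mathbb R$. Take $\lambda$ with $\operatorname{Re}\lambda>0$ on $G$ and $\operatorname{Re}\lambda\le0$ at this point; put $f_1=\lambda\varphi$, $f_2=\lambda\psi:S\to\mathbb P$, $\beta=f_2(\zeta)-f_1(\zeta)$. The real part of $(1-c)f_1+cf_2+i\eta\beta$ at $\zeta$ is $\le0$, so
$$\varepsilon(\operatorname{Re}f_1+\operatorname{Re}f_2)(\zeta)\le(1-c)\operatorname{Re}f_1(\zeta)+c\operatorname{Re}f_2(\zeta)\le\eta\operatorname{Im}\beta\le|\eta||\beta|.$$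
To bound $|\beta|$, go through $t=\operatorname{Re}\zeta$. By (4), $e^{2k_S(t,\zeta)}\le1/s(\zeta)$, so (3) gives $|f_j(\zeta)-f_j(t)|\le\frac1{s(\zeta)}\operatorname{Re}f_j(\zeta)$ and $|f_2(t)-f_1(t)|\le e^{2R}\operatorname{Re}f_1(t)\le\frac{e^{2R}}{s(\zeta)}\operatorname{Re}f_1(\zeta)$. Hence $|\beta|\le\frac{1+e^{2R}}{s(\zeta)}(\operatorname{Re}f_1+\operatorname{Re}f_2)(\zeta)$, and $|\eta|\ge c_0s(\zeta)$. $\square$

**Lemma 9 (sliding).** Let $\varepsilon\in(0,\frac12)$ and $K,\sigma>0$ be such that $m_\pm(\zeta,c)\ge Ks(\zeta)$ whenever $s(\zeta)<\sigma$ and $c\in[\varepsilon,1-\varepsilon]$. Then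
$$\limsup_{L\to\infty}\big[k_G(\varphi(0),\psi(L))-L\big]\le\frac2K+\frac{2\varepsilon}{r_0},$$
and the same holds for $k_G(\psi(0),\varphi(L))-L$.

*Proof.* **Step 1: the sliding disc.** For $L$ large put $\tau_L=\frac1{KL}<\sigma$,
$$Q=\{-\sqrt L<\operatorname{Re}\zeta<L+\sqrt L,\ |\operatorname{Im}\zeta|<\tfrac\pi4-\tau_L\},\qquad g(\zeta)=\varepsilon+(1-2\varepsilon)\frac{\zeta+\sqrt L}{L+2\sqrt L},$$
and $\chi=\varphi+gu=\theta_{\operatorname{Re}g}+i(\operatorname{Im}g)u$. On $Q$, $\operatorname{Re}g\in(\varepsilon,1-\varepsilon)$ and $|\operatorname{Im}g|<1/L$. If $s(\zeta)\ge\sigma$, then $m_\pm(\zeta,\operatorname{Re}g)\ge c_0\sigma>1/L$ for $L$ large, by Lemma 8(b). If $\tau_L<s(\zeta)<\sigma$, then $m_\pm\ge Ks(\zeta)>K\tau_L=1/L$. So $\chi(Q)\subset G$ and $k_G(\chi(0),\chi(L))\le k_Q(0,L)$.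

**Step 2: the length in $Q$.** Let $\omega=\frac\pi4-\tau_L$ and $t\in[0,L]$. Scaling to $S$, the strip $\{|\operatorname{Im}|<\omega\}$ has density $\frac\pi{4\omega}$ at $t$, and density $\ge1$ everywhere. Hence its hyperbolic ball of radius $\sqrt L$ about $t$ lies within Euclidean distance $\sqrt L$ of $t$, so in $Q$. In a disc model centered at $t$ this ball is the disc of radius $\tanh\sqrt L$, so its density at $t$ is $\frac\pi{4\omega}\coth\sqrt L$. The density of $Q$ at $t$ is therefore $\le\frac\pi{4\omega}\coth\sqrt L\le(1+2\tau_L)\coth\sqrt L$ for $L$ large. Integrating over $[0,L]$, $k_Q(0,L)\le(L+\frac2K)\coth\sqrt L=L+\frac2K+o(1)$.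

**Step 3: the two ends.** The numbers $g(0)\in[0,\varepsilon+L^{-1/2}]$ and $g(L)\in[1-\varepsilon-L^{-1/2},1]$ are real, so by Lemma 8(a) each of $k_G(\varphi(0),\chi(0))$, $k_G(\chi(L),\psi(L))$ is at most $(\varepsilon+L^{-1/2})/r_0$. Add up. The hypothesis is symmetric under the exchange of $\varphi$ and $\psi$, so the last claim follows. $\square$

How far does this get us? Lemma 8(b) allows $K=c_0$, and the excess is then at least $2/c_0=2(1+e^{2R})/\varepsilon$. That is worse than the trivial $R$. The method stops exactly here: a *linear* lower bound for the room in the direction $iu$ near the edge of the strip costs a fixed amount $2/K$, whatever $L$ is. We need arbitrarily large $K$. So far (T1) has not been used.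

## 6. The room in the direction $iu$ is more than linear

**Lemma 10.** For fixed $\varepsilon\in(0,\frac12)$,
$$\inf\Big\{\frac{m_\pm(\zeta,c)}{s(\zeta)}:s(\zeta)<\sigma,\ c\in[\varepsilon,1-\varepsilon]\Big\}\longrightarrow\infty\quad\text{as }\sigma\to0.$$

The idea: if the room were only linear, zooming in at the edge of the strip would produce a limit domain in which a two-dimensional wedge $\{\operatorname{Im}\omega<b\operatorname{Im}z\}\subset\mathbb H^2$ sits with comparable distances. The wedge contains large squares of the maximum metric, as the bidisc does, and (2) forbids those.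

*Proof.* By the exchange of $\varphi,\psi$ it suffices to treat $m_+$. The infimum is monotone in $\sigma$. Suppose its limit is $a<\infty$; by Lemma 8(b), $a\ge c_0>0$.

**Step 1: zoom in where the room is smallest.** Choose $\zeta_n$, $c_n\in[\varepsilon,1-\varepsilon]$ with $s_n=s(\zeta_n)\to0$ and $m_+(\zeta_n,c_n)/s_n\to a$. Pass to a subsequence with $s_n<\frac\pi4$ decreasing and $\operatorname{Im}\zeta_n$ of constant sign. Let
$$e_n(z)=\operatorname{Re}\zeta_n+\tfrac{i\pi}4-s_nz\ \ (\operatorname{Im}\zeta_n>0),\qquad e_n(z)=\operatorname{Re}\zeta_n-\tfrac{i\pi}4+s_nz\ \ (\operatorname{Im}\zeta_n<0).$$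
This is a biholomorphism of $S_n=\{0<\operatorname{Im}z<\frac\pi{2s_n}\}$ onto $S$ with $e_n(i)=\zeta_n$, and $s(e_n(z))=s_n\operatorname{Im}z$ if $s_n\operatorname{Im}z\le\frac\pi4$. Also $S_n\uparrow\mathbb H$. By Lemma 2 there are $A_n$, with linear parts $L_n$, such that $A_n\theta_{c_n}(\zeta_n)=0=:o$ and $G_n=A_nG\to\widehat G$, proper convex, along a subsequence. Put $\Theta_n=A_n\circ\theta_{c_n}\circ e_n$ and $U_n=s_nL_n\,u\circ e_n$. Then for $x\in\mathbb C$
$$A_n\theta_{c_n+s_nx}(e_n(z))=\Theta_n(z)+xU_n(z).\tag{10}$$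
This lies in $G_n$ for real $|x|\le\varepsilon/s_n$ (then $c_n+s_nx\in[0,1]$), and, for each compact set of $z$ and $n$ large, for $x\in i\mathbb R$ with $|x|<c_0\operatorname{Im}z$ (Lemma 8(b)).

**Step 2: limits of $\Theta_n$ and $U_n$.** As $\Theta_n(i)=o$, Lemma 3(c) gives $\Theta_n\to\Theta:\mathbb H\to\widehat G$ along a subsequence. On a compact subset of $\mathbb H$, taking convex hulls in Step 1, $G_n$ contains the discs $\{\Theta_n(z)+xU_n(z):|x|<r\}$ with $r>0$ uniform, and $\Theta_n(z)$ stays in a compact subset of $\widehat G$. By Lemma 3(a), $U_n$ is locally bounded, so along a subsequence $U_n\to U$, holomorphic. For every real $x$, $\Theta(z)+xU(z)\in\overline{\widehat G}$. A real line in $\overline{\widehat G}$ through a point of $\widehat G$ has direction in the lineality space $V=\{v:\widehat G+\mathbb Rv=\widehat G\}$, so $U(z)\in V$. This is a real subspace with $V\cap iV=0$, because $\widehat G$ contains no complex line. Differentiating $U$ in the directions $1$ and $i$, both $U'(z)$ and $iU'(z)$ lie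 in $V$. So $U'=0$ and $U\equiv\hat u\in V$. With $\eta_n=m_+(\zeta_n,c_n)/s_n\to a$ we have $\Theta_n(i)+i\eta_nU_n(i)\notin G_n$, so $o+ia\hat u\notin\widehat G$. In particular $\hat u\ne0$.

**Step 3: a concave function that is extremal at one point.** For $P\in\widehat G$ let $M(P)=\sup\{\eta\ge0:P+i\eta\hat u\in\widehat G\}>0$. Since $\widehat G$ is convex, $M$ is concave; $M(P+x\hat u)=M(P)$ for real $x$ since $\hat u\in V$; and $M(o)\le a$. If $M(P)=\infty$ for some $P$, then, $o$ lying in an open segment from $P$ to another point of $\widehat G$, concavity would give $M(o)=\infty$; so $M$ is finite. Let $b'<a$ and $z\in\mathbb H$. Since $s(e_n(z))\to0$, the definition of $a$ gives $m_+(e_n(z),c_n)\ge b's_n\operatorname{Im}z$ for $n$ large, so $\Theta(z)+i\eta\hat u\in\overline{\widehat G}$ for $0\le\eta<b'\operatorname{Im}z$; as $\Theta(z)\in\widehat G$, these points are in $\widehat G$. Hence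
$$M(\Theta(z))\ge a\operatorname{Im}z,\qquad M(\Theta(i))=M(o)=a.\tag{11}$$
In the same way, from Lemma 8(b) for $m_-$, $\Theta(z)-i\eta\hat u\in\widehat G$ for $0\le\eta<c_0\operatorname{Im}z$. Let $\ell$ be a real affine function with $\ell\ge M$ on $\widehat G$ and $\ell(o)=a$, a supporting function of the concave $M$. The function $\ell\circ\Theta-a\operatorname{Im}z$ is harmonic, is $\ge0$ by (11), and vanishes at $i$. So $\ell\circ\Theta=a\operatorname{Im}z$. Let $\ell_0$ be the linear part of $\ell$. From $\ell(o+x\hat u)\ge M(o+x\hat u)=a$ for all $x\in\mathbb R$ we get $\ell_0(\hat u)=0$. From $\ell(o+i\eta\hat u)\ge M(o+i\eta\hat u)=a-\eta$ for $\eta\in(-c_0,a)$ we get $\ell_0(i\hat u)=-1$.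

**Step 4: two holomorphic coordinates on $\widehat G$.** Let $\Lambda$ be a complex affine function with $\operatorname{Im}\Lambda=\ell$; its linear part is $v\mapsto\ell_0(iv)+i\ell_0(v)$, which maps $\hat u$ to $-1$. Since $\ell\ge M>0$, $\Lambda:\widehat G\to\mathbb H$. As $\operatorname{Im}\Lambda(\Theta(z))=a\operatorname{Im}z$, after adding a real constant to $\Lambda$
$$\Lambda(\Theta(z)+x\hat u)=az-x\quad(x\in\mathbb C).\tag{12}$$
For the second coordinate, $\rho_n=e_n^{-1}\circ\rho\circ A_n^{-1}:G_n\to S_n\subset\mathbb H$ satisfies, by (10) and $\rho\circ\theta_c=\mathrm{id}$, $\rho_n(\Theta_n(z)+xU_n(z))=z$ for real $|x|\le\varepsilon/s_n$; in particular $\rho_n(o)=i$. A limit $\hat\rho:\widehat G\to\mathbb H$ (Lemma 3(c)) satisfies $\hat\rho(\Theta(z)+x\hat u)=z$ for all real $x$. For $-c_0\operatorname{Im}z<\operatorname{Im}x<a\operatorname{Im}z$ the point $\Theta(z)+x\hat u$ lies in $\widehat G$ by Step 3 and $\hat u\in V$, so the identity theorem on this strip of $x$ gives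
$$\hat\rho(\Theta(z)+x\hat u)=z\quad(-c_0\operatorname{Im}z<\operatorname{Im}x<a\operatorname{Im}z).\tag{13}$$

**Step 5: four points in a wedge.** Let $b=a+c_0$, $W=\{(z,\omega)\in\mathbb H^2:\operatorname{Im}\omega<b\operatorname{Im}z\}$, $J(z,\omega)=\Theta(z)+(az-\omega)\hat u$, $F=(\hat\rho,\Lambda)$. For $(z,\omega)\in W$, $x=az-\omega$ satisfies the condition in (13). So $J:W\to\widehat G$, $F:\widehat G\to\mathbb H^2$ and $F\circ J=\mathrm{id}$, whence
$$k_{\mathbb H^2}\le k_{\widehat G}(J\cdot,J\cdot)\le k_W\quad\text{on }W.$$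
Write $[p,q]=(ie^{2p},ie^{2q})$, so $k_{\mathbb H^2}([p,q],[p',q'])=\max(|p-p'|,|q-q'|)$, and let
$$P_1=[N,-3N],\quad P_2=[0,-2N],\quad P_3=[-N,-3N],\quad P_4=[0,-4N].$$
All four have $\operatorname{Im}z\ge e^{-2N}=:2h$ and, for $N$ large, $\operatorname{Im}\omega\le e^{-4N}\le bh/2$; and $\{\operatorname{Im}z>h\}\times\{0<\operatorname{Im}\omega<bh\}\subset W$. In this product the distances are almost those of $\mathbb H^2$. For $y'\ge y\ge2h$, the distance of $iy,iy'$ in $\{\operatorname{Im}>h\}$ is $\frac12\log\frac{y'-h}{y-h}\le\frac12\log\frac{y'}y+\frac12\log2$. For $0<y\le y'\le bh/2$, the disc with diameter $(0,ibh)$ shows that the distance of $iy,iy'$ in $\{0<\operatorname{Im}<bh\}$ is at most $\frac12\log\frac{y'(bh-y)}{y(bh-y')}\le\frac12\log\frac{y'}y+\frac12\log2$. So, writing $d$ for the $k_{\widehat G}$-distance of the images under $J$,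
$$d(P_1,P_3),\,d(P_2,P_4)\ge2N,\qquad d(P_1,P_2),\,d(P_2,P_3),\,d(P_3,P_4),\,d(P_4,P_1)\le N+\tfrac12\log2 .$$
By (T1) and Lemma 6, $\widehat G$ satisfies (2) with the same $\delta$, so $4N\le2N+\log2+2\delta$ for all large $N$: contradiction. $\square$

## 7. The excess vanishes: end of the proof of Theorem B

Suppose $\Phi$ is not injective and take the configuration of Lemma 7. Fix $\varepsilon\in(0,\frac12)$ and $K>0$. By Lemma 10 there is $\sigma>0$ as required in Lemma 9, so
$$\limsup_{L\to\infty}\big[k_G(\varphi(0),\psi(L))-L\big]\le\tfrac2K+\tfrac{2\varepsilon}{r_0},\qquad\limsup_{L\to\infty}\big[k_G(\psi(0),\varphi(L))-L\big]\le\tfrac2K+\tfrac{2\varepsilon}{r_0}.$$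
The number $r_0=e^{-2R}$ depends neither on $\varepsilon$ nor on $K$. Let $K\to\infty$, then $\varepsilon\to0$: both upper limits are $\le0$. This contradicts (9), because $\kappa>0$. So $\Phi$ is injective, and Theorem B is proved. $\blacksquare$

## 8. A lens, and fibers that shrink to real segments over its arcs

We turn to Theorem A. The plan is to imitate the rays of the bidisc over a planar base with two corners. Write $z=x+iy$, and $a\cdot b=\operatorname{Re}(a\bar b)$ for $a,b\in\mathbb C$. Put
$$\ell=x-|z|^2,\qquad q_\pm=\ell\pm y=\tfrac12-|z-p_\pm|^2,\qquad p_\pm=\tfrac{1\pm i}2,\qquad v_\pm=p_\pm-z,\qquad Z=\{q_+>0,\ q_->0\}.$$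
$Z$ is the lens cut out by two discs whose boundary circles meet at $0$ and $1$. On $Z$, $2\ell=q_++q_->0$, $\ell=\frac14-|z-\frac12|^2\le\frac14$, and $0<x<1$.

**Lemma 11 (the field $V=z(1-z)$).** Let $\alpha=\arg\frac z{1-z}$. Then $\ell=|V|\cos\alpha$, $y=|V|\sin\alpha$, $q_\pm=|V|(\cos\alpha\pm\sin\alpha)$, and $z\mapsto\log\frac z{1-z}$ maps $Z$ biholomorphically onto $S$. In particular $\frac{|V|}{\sqrt2}<\ell\le|V|$ on $Z$. Moreover $dq_\pm(V)=(1-2x)q_\pm$; and for $w=cV$ with $c\in\mathbb R$, $z\in\overline Z$ and $q_\pm>0$,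
$$\frac{(w\cdot v_\pm)^2}{q_\pm}=\frac{c^2}4(1-2x)^2q_\pm\le\frac{c^2}4q_\pm.\tag{14}$$

*Proof.* $z(1-\bar z)=\ell+iy$ has argument $\alpha$ and modulus $|V|$, which gives the formulas; so $z\in Z$ if and only if $|\alpha|<\frac\pi4$. The map $z/(1-z)$ is a Möbius transformation, so it maps $Z$ bijectively onto the sector $\{|\arg|<\frac\pi4\}$, and the logarithm maps the sector onto $S$. The bounds for $\ell$ follow from $\frac1{\sqrt2}<\cos\alpha\le1$. Along $V$, $\log\frac z{1-z}$ has derivative $1$, so $d\alpha(V)=0$; and $d\log|V|\,(V)=\operatorname{Re}(1-2z)=1-2x$. Hence $dq_\pm(V)=(1-2x)q_\pm$ on $Z$, and everywhere, since both sides are polynomials in $x,y$. As $\nabla q_\pm=2v_\pm$, $w\cdot v_\pm=\frac12dq_\pm(w)$, and (14) follows. $\square$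

**A first domain.** Let $D_*=\{(z,w):z\in Z,\ |w|<\ell(z)\}\subset\mathbb C^2$. It is bounded and convex because $\ell$ is concave. For $|c|\le\frac12$ the discs $z\mapsto(z,cV(z))$ lie in it, since $|cV|<\ell$. The projection to $z$ is a left inverse, so over the ray of $Z$ tending to $0$ along the real axis they give geodesic rays. Over real $z$, where $V=\ell$, $D_*$ contains the points $(z,\omega V)$, $|\omega|<1$, so these rays are asymptotic. And $w/V$ maps $D_*$ into the unit disc, so rays with different $c$ never approach. Only Gromov hyperbolicity is missing, and it fails. Let $z_0\in\partial Z$ with $q_+(z_0)=0<\ell(z_0)$, and $A_s(z,w)=((z-z_0)/s,w)$. Since $q_+(z_0+sz)=2s\,z\cdot v_+(z_0)-s^2|z|^2$, we have $A_sD_*\to\{z\cdot v_+(z_0)>0\}\times\{|w|<\ell(z_0)\}$ as $s\to0$. This limit is biholomorphic to $\mathbb H\times\Delta$, which violates (2) by Section 1. By Lemma 6, $D_*$ is not Gromov hyperbolic.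

The trouble is the complex disc $\{z_0\}\times\{|w|<\ell(z_0)\}$ in the boundary over an arc point. But over such a point the discs $(z,cV(z))$, $|c|\le\frac12$, only need $w=cV(z_0)$ with $c$ real. This is a real segment, and since $dq_+(V)=0$ there, it is tangent to the arc. So we squeeze the fiber, as $z$ tends to an arc, down to a real segment tangent to the arc. That removes the complex disc and keeps the rays.

**The domain.** Let $(z,w,\mu)\in\mathbb C\times\mathbb C\times\mathbb C^{d-2}$ ($\mu$ is absent if $d=2$), and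
$$J_\pm=|w|^2+\frac{(w\cdot v_\pm)^2}{q_\pm},\qquad\mathsf a=(|w|-\ell)_+,$$
$$f=J_++J_-+\frac{|w|^2}\ell+\Big(\frac{\mathsf a^4}{\ell^2}+|\mu|^2\Big)\Big(\frac1{q_+}+\frac1{q_-}\Big)-2\ell,\qquad D=\{z\in Z,\ f(z,w,\mu)<0\}.\tag{15}$$
The quotients in $J_\pm$ force $w$ to be tangential at the arcs, the term with $\mathsf a$ forces $|w|\le\ell$ there, and $|w|^2/\ell$ gives $|w|<\sqrt2\,\ell$ on all of $D$.

**Lemma 12.** $D$ is bounded and convex, $f$ is convex and $C^3$ on $Z\times\mathbb C^{d-1}$, and $f(z,0,0)=-2\ell<0$. On $D$: $|w|^2<2\ell^2$ and $|\mu|^2<2\ell q_\pm$.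

*Proof.* All terms of $f$ except $-2\ell$ are $\ge0$, so $f<0$ bounds each of them by $2\ell$; this gives the last claim and boundedness. Now convexity, term by term. Since $q=\frac12-|v|^2$ (indices $\pm$ omitted) and $(I-2vv^T)^{-1}=I+\frac{2vv^T}{1-2|v|^2}=I+\frac{vv^T}q$, we have
$$J=w^T(I-2vv^T)^{-1}w=\sup_{\xi\in\mathbb R^2}\big(2\xi\cdot w-|\xi|^2+2(\xi\cdot v)^2\big),$$
a supremum of functions convex in $(w,v)$, and $v$ is affine in $z$. The terms $|w|^2/\ell$ and $|\mu|^2/q_\pm$ are convex because $(w,g)\mapsto|w|^2/g$ is convex and decreasing in $g>0$ and $\ell,q_\pm$ are concave and positive. Next, $\mathsf a$ is convex and $g=(\ell^2q_\pm)^{1/3}$, a geometric mean of positive concave functions, is concave; the function $(\mathsf a,g)\mapsto\mathsf a^4/g^3=g(\mathsf a/g)^4$ is convex, nondecreasing in $\mathsf a\ge0$ and decreasing in $g>0$; so $\mathsf a^4/(\ell^2q_\pm)$ is convex. Finally $-2\ell$ is convex. Smoothness: $\mathsf a=0$ near $w=0$, and $t\mapsto t_+^4$ is $C^3$. As $Z$ and $f$ are convex, $D$ is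 convex. $\square$

**The rays.** For $c\in[-\frac12,\frac12]$ let $\sigma_c(z)=(z,cz(1-z),0)$. We claim $\sigma_c(Z)\subset D$. Here $|w|=|c||V|\le\ell/\sqrt2<\ell$, so $\mathsf a=0$. By (14), $J_++J_-\le2|w|^2+\frac{c^2}4(q_++q_-)\le\ell^2+\frac\ell8\le\frac38\ell$, and $\frac{|w|^2}\ell\le\frac\ell2$. So $f\le(\frac38+\frac12-2)\ell<0$. The projection $\pi(z,w,\mu)=z$ maps $D$ to $Z$ and $\pi\sigma_c=\mathrm{id}$, so $k_D(\sigma_c(z),\sigma_c(z'))=k_Z(z,z')$. By Lemma 11, $\gamma(t)=\frac1{1+e^t}$, which corresponds to $-t\in S$, is a geodesic ray of $Z$. So $\Gamma_c=\sigma_c\circ\gamma$ are geodesic rays of $(D,k_D)$.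

*They are asymptotic.* Let $z=x\in(0,1)$; then $V=\ell=q_\pm$. Let $w=\omega V$ with $\omega\in\mathbb C$, $|\omega|^2<\frac45$, and $\mu=0$. Then $\mathsf a=0$; $\frac{(w\cdot v_\pm)^2}{q_\pm}\le\frac12|\omega|^2\ell$ because $|v_\pm|^2\le\frac12$; $2|w|^2\le\frac12|\omega|^2\ell$; and $|w|^2/\ell=|\omega|^2\ell$. So $f\le(\frac12+1+1)|\omega|^2\ell-2\ell<0$. Thus $D$ contains $(x,\omega V,0)$ for $|\omega|<\sqrt{4/5}$, and $k_D(\Gamma_0(t),\Gamma_{1/2}(t))\le\operatorname{artanh}\frac{1/2}{\sqrt{4/5}}<\infty$ for all $t$.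

*They stay apart.* On $D$, $\big|\frac w{z(1-z)}\big|<\frac{\sqrt2\,\ell}{|V|}\le\sqrt2$. So $w/(z(1-z))$ is a holomorphic map from $D$ to the disc of radius $\sqrt2$, equal to $0$ on $\Gamma_0$ and to $\frac12$ on $\Gamma_{1/2}$. Hence $k_D(\Gamma_0(t),\Gamma_{1/2}(t'))\ge\operatorname{artanh}\frac1{2\sqrt2}$ for all $t,t'\ge0$.

Theorem A is thus reduced to the Gromov hyperbolicity of $D$. For this we need a criterion that allows the two corners $0$ and $1$ of the lens.

## 9. Gromov hyperbolicity from good boundary points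

**Definition 6 (good points).** Let $D_n\to D_\infty$ be convex domains. A point $\xi\in\partial D_\infty$ is good (for this sequence) if there are a ball $U\ni\xi$ and functions $r_n\to r_\infty$ in $C^2(\overline U)$ with $D_n\cap U=\{r_n<0\}\cap U$ for $n$ large and for $n=\infty$, such that $dr_\infty(\xi)\ne0$ and the Levi form of $r_\infty$ at $\xi$ is positive definite on the complex tangent space.

For a constant sequence this is strong pseudoconvexity at $\xi$. For example $0$ is good for $\{\operatorname{Im}z>(\operatorname{Re}w)^2\}\subset\mathbb C^2$: with $r=(\operatorname{Re}w)^2-\operatorname{Im}z$, the Levi form on $\{dz=0\}$ is $\frac12|dw|^2$. The boundary nevertheless contains the real line $\{z=0,\ \operatorname{Re}w=0\}$. This is why real segments over the arcs of the lens will be harmless. With $r=-\operatorname{Im}z$ near $(0,0)\in\partial(\mathbb H\times\Delta)$ the Levi form vanishes on $\{dz=0\}$.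

**Proposition 13.** Let $D\subset\mathbb C^d$, $d\ge2$, be bounded convex, $E\subset\partial D$ finite, every point of $\partial D\setminus E$ good for the constant sequence $D$; and for each $e\in E$ let $(D-e)/r\to C_e$ as $r\to0$, $C_e$ an open convex cone with vertex $0$, all points of $\partial C_e\setminus\{0\}$ being good along every sequence $r_n\to0$. Then $(D,k_D)$ is Gromov hyperbolic.

In this section all $D_n$ are complex affine images of $D$, hence proper convex; $k_n=k_{D_n}$, $\delta_n=\delta_{D_n}$. About limits $D_\infty$ we only use the upper bounds (7); lower bounds come from Lemma 1 in $D_n$. So nothing is needed about $k_{D_\infty}$.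

**Lemma 14.** Let $\xi$ be good. In a ball $U'\ni\xi$, for $n$ large and with uniform constants $C,R_0$: (i) $\delta_n(x;v)\le C\delta_n(x)^{1/2}$ for $x\in D_n\cap U'$; (ii) if $\hat x\in\partial D_n$ is nearest to $x\in D_n\cap U'$ and $\nu$ is the inner normal at $\hat x$, then $x=\hat x+\delta_n(x)\nu$ and $B(\hat x+R_0\nu,R_0)\subset D_n$.

*Proof.* **Step 1: constants.** Choose $\rho_1,m,M>0$ such that for $n$ large $|\nabla r_n|\ge m$ and $\|D^2r_n\|\le M$ on $B(\xi,4\rho_1)\subset U$. In this ball $\partial D_n=\{r_n=0\}$. There are points of $D_\infty$ and points outside $\overline{D_\infty}$ arbitrarily near $\xi$, so $\operatorname{dist}(\xi,\partial D_n)\to0$. For $x\in D_n\cap B(\xi,\rho_1)$ it follows that $\delta_n(x)\le|x-\xi|+o(1)$ and $|\hat x-\xi|<3\rho_1$ for $n$ large.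

**Step 2: proof of (ii).** Since $\hat x$ is a point of the hypersurface $\{r_n=0\}$ nearest to $x$, $x-\hat x$ is parallel to $\nabla r_n(\hat x)$; and $r_n<0$ on the segment from $\hat x$ to $x$ (without $\hat x$), so $x-\hat x$ is a positive multiple of $\nu=-\nabla r_n(\hat x)/|\nabla r_n(\hat x)|$. Let $R_0=\min(\rho_1/2,m/M)$ and $\hat x+v\in B(\hat x+R_0\nu,R_0)$, i.e. $|v|^2<2R_0\,v\cdot\nu$ (real inner product). Then $|v|<2R_0\le\rho_1$, so $\hat x+v\in B(\xi,4\rho_1)$, and Taylor's formula gives $r_n(\hat x+v)\le-m\,v\cdot\nu+\frac M2|v|^2<(-m+MR_0)\,v\cdot\nu\le0$. So $\hat x+v\in D_n$.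

**Step 3: proof of (i).** For $A$ large, $\tilde r_n=r_n+Ar_n^2$ has Levi form $\ge c|v|^2$, $c>0$, in a ball $B(\xi,\rho_2)$, $\rho_2\le\rho_1$, for $n$ large: at $\xi$ the extra term contributes $2A|\partial r_\infty(v)|^2$, and the estimate persists by $C^2$ convergence. Shrinking $\rho_2$, also $2r_n\le\tilde r_n<0$ on $D_n$ there. Let $x\in D_n\cap B(\xi,\rho_2/2)$, $|v|=1$, $\rho\le\rho_2/2$, $x+\rho\Delta v\subset D_n$. The function $\zeta\mapsto\tilde r_n(x+\zeta v)-c|\zeta|^2$ is subharmonic, and comparing its value at $0$ with its means over circles gives $0\ge\tilde r_n(x)+c\rho^2$. So $c\rho^2\le2|r_n(x)|\le C''\delta_n(x)$, as $r_n(\hat x)=0$ and $\nabla r_n$ is bounded. Thus $\min(\delta_n(x;v),\rho_2/2)\le(C'\delta_n(x))^{1/2}$. For $x$ in a small enough ball $U'$ about $\xi$ and $n$ large, $\delta_n(x)$ is so small that the right side is $<\rho_2/2$, and (i) follows. $\square$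

**Lemma 15 (crossing).** Let $D_n\to D_\infty$, $N:\mathbb C^d\to[0,\infty)$ continuous, $0<\rho_1<\rho_2$, $A=\{\rho_1\le N\le\rho_2\}$ compact, all points of $A\cap\partial D_\infty$ good. Then there is a compact $K\subset D_\infty\cap A$ such that for $n$ large every $k_n$-geodesic with a point in $\{N\le\rho_1\}$ and a point in $\{N\ge\rho_2\}$ meets $K$.

*Proof.* **Step 1: geodesics hugging the boundary.** Let $K_j=\{x\in A:\operatorname{dist}(x,\mathbb C^d\setminus D_\infty)\ge1/j\}$. If the lemma fails then, passing to a subsequence and to subarcs, there are geodesics $\gamma_n:[a_n,b_n]\to D_n\cap A$ joining $\{N=\rho_1\}$ to $\{N=\rho_2\}$ and missing $K_{j_n}$, $j_n\to\infty$. Limits of points on $\gamma_n$ lie in $A\cap\overline{D_\infty}$ and not in $D_\infty$, so in $A\cap\partial D_\infty$. As $\operatorname{dist}(\xi,\partial D_n)\to0$ for such limits $\xi$, we get $\eta_n:=\max_t\delta_n(\gamma_n(t))\to0$.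

**Step 2: they move slowly.** Cover the compact set $A\cap\partial D_\infty$ by finitely many balls of Lemma 14. For $n$ large, $\delta_n(\gamma_n(t);v)\le C\delta_n(\gamma_n(t))^{1/2}$, and (5) gives $|\gamma_n(t)-\gamma_n(s)|\le C(e^{2|t-s|}-1)\delta_n(\gamma_n(t))^{1/2}$. So $\gamma_n$ is Lipschitz and $|\gamma_n'|\le2C\delta_n(\gamma_n)^{1/2}$ almost everywhere.

**Step 3: they cannot stay near the boundary for long.** Fix $o$ with $B(o,\rho)\subset D_n$ for $n$ large. For $x\in D_n\cap A$ with $\delta_n(x)\le\rho/2$, concavity of $\delta_n$ gives $\delta_n(o+\tau(x-o))\ge(1-\tau)\rho+\tau\delta_n(x)$, so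
$$k_n(o,x)\le\int_0^1\frac{|x-o|\,d\tau}{(1-\tau)\rho+\tau\delta_n(x)}=\frac{|x-o|}{\rho-\delta_n(x)}\log\frac\rho{\delta_n(x)}\le A_1\log\frac1{\delta_n(x)}+A_2$$
with constants independent of $n$. If $t_0$ maximizes $\delta_n(\gamma_n)$, then $|t-t_0|\le k_n(\gamma_n(t),o)+k_n(o,\gamma_n(t_0))\le2A_1\log\frac1{\delta_n(\gamma_n(t))}+2A_2$. So $\delta_n(\gamma_n(t))\le\min(\eta_n,C'e^{-|t-t_0|/2A_1})$, and by Step 2
$$|\gamma_n(a_n)-\gamma_n(b_n)|\le2C\int_{\mathbb R}\min(\eta_n,C'e^{-|t-t_0|/2A_1})^{1/2}\,dt\to0$$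
by dominated convergence. As $N$ is uniformly continuous on $A$ and $N(\gamma_n(a_n)),N(\gamma_n(b_n))$ are $\rho_1$ and $\rho_2$ in some order, this is a contradiction. $\square$

**Lemma 16 (families).** Let $(D_\tau)$ be a family of affine images of $D$ indexed by $\tau=r>0$ ("$\tau\to\ast$" meaning $r\to0$) or by $\tau=(n,s)\in\mathbb N\times(0,\infty)$ ("$\tau\to\ast$" meaning $n\to\infty$, $s\to0$). Suppose that for every sequence $\tau_j\to\ast$ the hypotheses of Lemma 15 hold for $D_{\tau_j}\to D_\infty$, with the same $D_\infty,N,\rho_1,\rho_2$. Then there are a compact $K\subset D_\infty\cap A$ and $R$ such that for all $\tau$ close enough to $\ast$, every geodesic of $D_\tau$ having points in $\{N\le\rho_1\}$ and in $\{N\ge\rho_2\}$ meets $K$, and $k_{D_\tau}\le R$ on $K\times K$.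

*Proof.* If none of the sets $K_j$ of the previous proof has the first property, there are $\tau_j\to\ast$ and crossing geodesics of $D_{\tau_j}$ missing $K_j$. Lemma 15 for the sequence $D_{\tau_j}$ gives a compact $K\subset D_\infty\cap A$ that they meet for $j$ large. But $K\subset K_j$ for $j$ large: contradiction. For $R$, take a convex $G'\Subset D_\infty$ with $K\subset G'$. Then $G'\subset D_\tau$ for $\tau$ close to $\ast$, since this holds along every sequence, and $k_{D_\tau}\le k_{G'}$. $\square$

**Lemma 17.** If $\xi\in\partial D_\infty$ is good, $o\in D_\infty$, $x_n,y_n\in D_n$ and $x_n,y_n\to\xi$, then $(x_n|y_n)_o\to\infty$ (with respect to $k_n$).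

*Proof.* $\delta_n(x_n),\delta_n(y_n)\to0$, so the nearest points $\hat x_n,\hat y_n$ tend to $\xi$, and the inner normals there converge to the same limit. Fix $h\in(0,R_0]$ and let $x_n'=\hat x_n+h\nu_{\hat x_n}$, $y_n'=\hat y_n+h\nu_{\hat y_n}$. On the diameter of the interior ball of Lemma 14(ii),
$$k_n(x_n,x_n')\le\tfrac12\log\frac{h(2R_0-\delta_n(x_n))}{\delta_n(x_n)(2R_0-h)}\le\tfrac12\log\frac h{\delta_n(x_n)}+\tfrac12\log2$$
for $n$ large, and the same for $y$. As $B(x_n',h)\subset B(\hat x_n+R_0\nu_{\hat x_n},R_0)\subset D_n$ and $|x_n'-y_n'|\to0$, $k_n(x_n',y_n')\le\operatorname{artanh}(|x_n'-y_n'|/h)\to0$. If $B(o,\rho)\subset D_n$, then (6) with the tangent hyperplane at $\hat x_n$ gives $k_n(o,x_n)\ge\frac12\log\frac\rho{\delta_n(x_n)}$; the same for $y$. Altogether $2(x_n|y_n)_o\ge\log\frac\rho h-\log2-o(1)$, and $h$ is arbitrary. $\square$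

**Lemma 18 (parabolic rescaling).** Let $D_n'\to D_\infty'$ ($D_n'$ affine images of $D$), $\xi\in\partial D_\infty'$ good, $u_n\in D_n'$, $u_n\to\xi$, $\hat u_n\in\partial D_n'$ nearest to $u_n$, $T_n$ a complex affine isometry taking $\hat u_n$ to $0$ and the inner normal to $(i,0)\in\mathbb C\times\mathbb C^{d-1}$. Let $\Sigma_s(z,w)=(z/s,w/\sqrt s)$. Along a subsequence of $n$ there is a nonnegative quadratic form $q$ on $\mathbb C^{d-1}$ with $q(w)+q(iw)>0$ for $w\ne0$ such that for any $n_j\to\infty$, $s_j\to0$: $\Sigma_{s_j}T_{n_j}D_{n_j}'\to\mathcal S:=\{\operatorname{Im}z>q(w)\}$, with all points of $\partial\mathcal S$ good. Moreover all these domains lie in $\{\operatorname{Im}z>0\}$.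

*Proof.* Along a subsequence $T_n\to T$. By the implicit function theorem with uniform constants, in a fixed box about $0$, $T_nD_n'=\{\operatorname{Im}z>F_n(\operatorname{Re}z,w)\}$ with $F_n$ convex, $F_n(0)=0$, $dF_n(0)=0$, and $F_n\to F$ in $C^2$. Then $s^{-1}F_n(s\operatorname{Re}z,\sqrt s\,w)\to q(w):=\frac12D^2_{ww}F(0)(w,w)$ in $C^2_{\mathrm{loc}}$ as $n\to\infty$, $s\to0$: of the second derivatives, those in $w$ converge to $D^2_{ww}F(0)$, the mixed ones carry a factor $\sqrt s$ and the pure $\operatorname{Re}z$ one a factor $s$; value and gradient vanish at $0$. The images of the box under $\Sigma_s$ exhaust $\mathbb C^d$. So the domains converge to $\mathcal S$, with local defining functions converging in $C^2$ to $q(w)-\operatorname{Im}z$. Convexity of $F$ gives $q\ge0$. The Levi form of $q$ is $\frac12(q(w)+q(iw))$; at $0$ the complex tangent space of $TD_\infty'$ is $\{z=0\}$, so goodness of $\xi$ makes this positive for $w\ne0$. At any point of $\partial\mathcal S$, a complex tangent vector with vanishing $w$-component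 vanishes, so the Levi form is positive definite on the complex tangent space. The last assertion holds since $\{\operatorname{Im}z=0\}$ supports $T_nD_n'$ at $0$. $\square$

*Proof of Proposition 13.* **Step 1: a fat triangle, seen from its bad point.** If $D$ is not Gromov hyperbolic, there are geodesic triangles with vertices $x_n,y_n,z_n$ and $u_n\in[x_n,y_n]$ with $k_D(u_n,[y_n,z_n]\cup[z_n,x_n])\to\infty$. Let $u_n\to u\in\overline D$. Passing to subsequences, we choose affine $A_n$ with $D_n=A_nD\to D_\infty$ and $A_nu_n\to o\in D_\infty$.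

* Case 1: $u\in D$. Take $A_n=\mathrm{id}$, $D_\infty=D$.
* Case 2: $u=e\in E$ and, with $r_n=|u_n-e|$, $(u_n-e)/r_n\to\hat u\in C_e$. Take $A_n=(\cdot-e)/r_n$, $D_\infty=C_e$, $o=\hat u$, $|o|=1$.
* Case 3: $u\in\partial D\setminus E$ (put $D_n'=D$, $u_n'=u_n$), or $u=e\in E$ and $u_n'=(u_n-e)/r_n\to\hat u\in\partial C_e\setminus\{0\}$ (put $D_n'=(D-e)/r_n$). Apply Lemma 18 to $D_n',u_n'$, with $\delta_n'\to0$ the distance of $u_n'$ to $\partial D_n'$: $D_n=\Sigma_{\delta_n'}T_nD_n'\to\mathcal S$, and $u_n\mapsto(i,0)=o$.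

These cases are exhaustive, since $\hat u\in\overline{C_e}$ and $|\hat u|=1$. All points of $\partial D_\infty$ are good, except those of $E$ in Case 1 and $0$ in Case 2. Denote the images of $u_n,x_n,y_n,z_n$ by the same letters, and let $x_n\to\hat x$, $y_n\to\hat y$, $z_n\to\hat z$ in $\mathbb C^d\cup\{\infty\}$ (subsequence). Each of $x_n,y_n,z_n$ lies on one of the two far sides, so its $k_n$-distance to $u_n$ tends to $\infty$; by (7) none of the limits is in $D_\infty$. So they lie in $\partial D_\infty\cup\{\infty\}$.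

**Step 2: sequences with the same limit have large Gromov product.** We claim:

*(G) If $x_n,y_n\to p\in\partial D_\infty\cup\{\infty\}$, then $(x_n|y_n)_o\to\infty$.*

For good finite $p$ this is Lemma 17. The remaining cases are $p\in E$ in Case 1 ($p=\infty$ is impossible, $D$ being bounded), $p\in\{0,\infty\}$ in Case 2, and $p=\infty$ in Case 3. We use: if $a\in[o,x_n]$, $b\in[o,y_n]$ and $k_n(a,b)\le R$, then $k_n(x_n,y_n)\le k_n(x_n,a)+R+k_n(b,y_n)$, so
$$2(x_n|y_n)_o\ge k_n(o,a)+k_n(o,b)-R.\tag{16}$$

*Cones.* By Lemma 16 with $N=|\cdot|$, $\rho_1=\frac12$, $\rho_2=2$, $D_r=(D-e)/r$, there are $r_0>0$, a compact $K\subset C_e\cap\{\frac12\le|x|\le2\}$ and $R$ such that for $r<r_0$ each geodesic of $(D-e)/r$ having points in $\{|x|\le\frac12\}$ and in $\{|x|\ge2\}$ meets $K$, and $K$ has diameter $\le R$ for the Kobayashi distance of $(D-e)/r$. Let $H$ be a supporting hyperplane of $D-e$ at $0$. It is a linear hyperplane, disjoint from all $(D-e)/r$ and from the open set $C_e$.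

Case 1, $p=e$; translate so that $e=0$. For each small $r$ and $n$ large, $|o|\ge2r$ and $|x_n|,|y_n|\le r/2$, so $[o,x_n]$ and $[o,y_n]$ meet $rK$ at points $a,b$ with $k_D(a,b)\le R$. Since $|a|\le2r$ and $0\in H$, (6) gives $k_D(o,a)\ge\frac12\log\frac{\operatorname{dist}(o,H)}{2r}$, and the same for $b$. Use (16) and let $r\to0$.

Case 2, $p=0$: the same argument, since $r^{-1}D_n=(D-e)/(rr_n)$ and $rr_n<r_0$ for $n$ large.

Case 2, $p=\infty$: for fixed $r\ge2$ and $n$ large, $rr_n<r_0$, $|o|/r\le\frac12$ and $|x_n|/r,|y_n|/r\ge2$. So the geodesics meet $rK$ at $a,b$ with $k_n(a,b)\le R$, and by (6) $k_n(o,a),k_n(o,b)\ge\frac12\log\frac{r\min_K\operatorname{dist}(\cdot,H)}{\operatorname{dist}(o,H)}$, where the minimum is positive. Let $r\to\infty$.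

*Case 3, $p=\infty$.* Let $N(z,w)=\max(|z|,|w|^2)$. By Lemmas 16 and 18, with $D_{(n,s)}=\Sigma_sT_nD_n'$, $\rho_1=\frac12$, $\rho_2=2$, there are a compact $K\subset\mathcal S$, $R$, $n_0$, $s_0$ such that for $n\ge n_0$, $s<s_0$ each geodesic of $\Sigma_sT_nD_n'$ having points in $\{N\le\frac12\}$ and $\{N\ge2\}$ meets $K$, and $K$ has diameter $\le R$ in that domain. Let $r\ge2$. Then $N\circ\Sigma_r=N/r$ and $\Sigma_rD_n=\Sigma_{r\delta_n'}T_nD_n'$. For $n$ large, $N(\Sigma_ro)=\frac1r\le\frac12$ and $N(\Sigma_rx_n),N(\Sigma_ry_n)\ge2$, so $[o,x_n],[o,y_n]$ meet $\Sigma_r^{-1}K$ at $a,b$ with $k_n(a,b)\le R$. Now $D_n\subset\{\operatorname{Im}z>0\}$, $\operatorname{Im}z=1$ at $o$, and $\operatorname{Im}z\ge r\min_K\operatorname{Im}z$ at $a,b$, with $\operatorname{Im}z>0$ on $K\subset\mathcal S$. So (6) gives $k_n(o,a),k_n(o,b)\ge\frac12\log(r\min_K\operatorname{Im}z)$. Let $r\to\infty$. This proves (G).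

**Step 3: a far side comes close.** As $u_n\in[x_n,y_n]$, $(x_n|y_n)_{u_n}=0$, so $(x_n|y_n)_o\le k_n(o,u_n)$ is bounded and $\hat x\ne\hat y$ by (G). Hence $\hat z$ differs from one of them, say $\hat z\ne\hat x$ (otherwise exchange $x$ and $y$). One of $\hat x,\hat z$ is finite; call it $p$. Apply Lemma 15 with $N=|\cdot-p|$ and $\rho_1<\rho_2$ so small that the shell $\{\rho_1\le N\le\rho_2\}$ avoids the finitely many non-good points and the other limit lies outside $\{N\le\rho_2\}$. So $[x_n,z_n]$ meets a fixed compact $K\subset D_\infty$ for $n$ large, and by (7) $k_n(u_n,[x_n,z_n])$ is bounded: contradiction. $\blacksquare$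

## 10. The boundary of the lens domain: interior fibers, arcs and corners

We verify the hypotheses of Proposition 13 for $D$ from (15), with $E=\{(0,0,0),(1,0,0)\}\subset\partial D$. For a positive concave $C^2$ function $g$,
$$\operatorname{Hess}\frac{|w|^2}g=\frac2g\Big|dw-\frac wg\,dg\Big|^2-\frac{|w|^2}{g^2}\operatorname{Hess}g\ \ge\ \frac2g\Big|dw-\frac wg\,dg\Big|^2,\tag{17}$$
with equality if $g$ is linear; similarly for $\mu$ in place of $w$.

**Boundary points with $z\in Z$.** There $f=0$, $D=\{f<0\}$ locally, and $df\ne0$, because $f$ is convex and $f(z,0,0)<0$. By (17), $\operatorname{Hess}f$ is at least the sum of $\frac2\ell|dw-\frac w\ell d\ell|^2$, $\frac2{q_+}|d\mu-\frac\mu{q_+}dq_+|^2$ and $\operatorname{Hess}(-2\ell)=4|dz|^2$, the other terms being convex. A vector annihilating all three has $dz=0$, then $dw=0$, then $d\mu=0$. So $\operatorname{Hess}f$ is positive definite and the point is good.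

**Boundary points with $z\in\partial Z$.** If $z\in\{0,1\}$, then $\ell=0$, and Lemma 12 gives $w=0$, $\mu=0$: a point of $E$. Otherwise exactly one of $q_\pm$ vanishes, since $q_+=q_-=0$ means $y=0$, $x=x^2$. Say $q_+=0$, $q_-=2\ell>0$; the other case is symmetric.

**Step 1: the fiber over an arc point is a real segment.** From $f<0$ on $D$, $(w\cdot v_+)^2\le2\ell q_+$, $|\mu|^2\le2\ell q_+$ and $\mathsf a^4\le2\ell^3q_+$ on $D$. Hence at our boundary point $\mu=0$, $w\cdot v_+=0$, $|w|\le\ell$.

**Step 2: a defining function across the arc.** Near the point put $r=q_+f$, i.e.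
$$r=(w\cdot v_+)^2+\frac{\mathsf a^4}{\ell^2}+|\mu|^2+q_+B,\qquad B=|w|^2+J_-+\frac{|w|^2}\ell+\frac1{q_-}\Big(\frac{\mathsf a^4}{\ell^2}+|\mu|^2\Big)-2\ell .\tag{18}$$
The right side is $C^3$ across $q_+=0$. We show $B<0$ at the point. Since $w\cdot v_+=0$ and $dq_+(V)=(1-2x)q_+=0$, both $w$ and $V\ne0$ are tangent to the arc $\{q_+=0\}$, so $w=cV$ with $c\in\mathbb R$. Here $\alpha=-\frac\pi4$, so $|V|=\sqrt2\,\ell$ and $|c|\le\frac1{\sqrt2}$. By (14), $J_-\le|w|^2+\frac{c^2}4q_-\le|w|^2+\frac\ell4$. With $|w|^2\le\ell^2\le\frac\ell4$ and $\mathsf a=0$, $\mu=0$,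
$$B\le\tfrac\ell4+\big(\tfrac\ell4+\tfrac\ell4\big)+\ell-2\ell=-\tfrac\ell4<0.$$
So $B<0$ near the point. There, $q_+\le0$ implies $r\ge0$; and if $q_+>0$, then $z\in Z$ and $r<0$ is equivalent to $f<0$. Hence $D=\{r<0\}$ locally.

**Step 3: the Levi form.** At the point, $dr=B\,dq_+\ne0$, so the complex tangent space is $\{dz=0\}$. On it the Levi form of $r$ is that of $(w\cdot v_+)^2+\mathsf a^4/\ell^2+|\mu|^2$ with $z$ fixed. The first term contributes $\frac12|v_+|^2|dw|^2=\frac14|dw|^2$, the second is convex in $w$ and contributes $\ge0$, the third contributes $|d\mu|^2$. So it is positive definite and the point is good.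

**The corners.** The map $I(z,w,\mu)=(1-z,w,\mu)$ preserves $D$: $\ell$ is invariant, $q_\pm\circ I=q_\mp$, and $v_\pm\circ I=-v_\mp$ because $p_\pm-1=-p_\mp$. With $I_0(z,w,\mu)=(-z,w,\mu)$ and $e=(1,0,0)$ we have $(D-e)/r=I_0(D/r)$. So it suffices to treat the corner $0$.

**Step 1: the tangent cone.** Let $f_r(X)=f(rX)/r$ and $D_r=D/r=\{X:rz\in Z,\ f_r<0\}$. Put $\ell_r=\ell(rz)/r=x-r|z|^2$, $q_{\pm,r}=q_\pm(rz)/r=x\pm y-r|z|^2$, $\mathsf a_r=(|w|-\ell_r)_+$. Counting powers of $r$ in (15),
$$f_r=2r|w|^2+\frac{(w\cdot v_+(rz))^2}{q_{+,r}}+\frac{(w\cdot v_-(rz))^2}{q_{-,r}}+\frac{|w|^2}{\ell_r}+\Big(\frac{\mathsf a_r^4}{\ell_r^2}+|\mu|^2\Big)\Big(\frac1{q_{+,r}}+\frac1{q_{-,r}}\Big)-2\ell_r .$$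
As $r\to0$, $\ell_r\to x$, $q_{\pm,r}\to x\pm y$, $v_\pm(rz)\to p_\pm$, so $f_r\to f_0$ in $C^2_{\mathrm{loc}}$ on $\{x>|y|\}$, where with $\mathsf a_0=(|w|-x)_+$
$$f_0=\frac{(w\cdot p_+)^2}{x+y}+\frac{(w\cdot p_-)^2}{x-y}+\frac{|w|^2}x+\Big(\frac{\mathsf a_0^4}{x^2}+|\mu|^2\Big)\Big(\frac1{x+y}+\frac1{x-y}\Big)-2x .$$
As a limit of convex functions $f_0$ is convex, and it is homogeneous of degree $1$, so $C=\{x>|y|,\ f_0<0\}$ is an open convex cone.

**Step 2: $D_r\to C$.** Compact subsets of $C$ lie in $D_r$ for small $r$. Since $D$ is convex and $0\in\overline D$, $D_r$ increases as $r\downarrow0$. If $X\in D_r$, then $x\pm y>r|z|^2\ge0$, so $x>|y|$; and $f_{r'}(X)<0$ for $r'\le r$, so $f_0(X)\le0$. Moving from $X$ towards $(z,0,0)$, where $f_0=-2x<0$, convexity gives $f_0<0$; hence $X\in\overline C$. As $D_r$ is open, $D_r\subset\operatorname{int}\overline C=C$. So $D_r\to C$. On $C$, $|w|^2<2x^2$ and $|\mu|^2<2x(x+y)$, so $0$ is the only point of $\partial C$ with $x=0$. Fix a sequence $r_n\to0$; we check that all other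 points of $\partial C$ are good.

**Step 3: points with $x>|y|$, $f_0=0$.** Near the point $f_r\to f_0$ in $C^2$, and $df_0\ne0$ by convexity. Let $X=(\zeta,\omega,\beta)$ have zero Levi form. The Levi form is $\frac14(\operatorname{Hess}f_0(X,X)+\operatorname{Hess}f_0(iX,iX))$ and $f_0$ is a sum of convex functions, so by (17) both $X$ and $iX$ annihilate $|dw-\frac wxdx|^2$ and $|d\mu-\frac\mu{x+y}d(x+y)|^2$. The first gives $\omega=\frac wx\operatorname{Re}\zeta$ and $i\omega=-\frac wx\operatorname{Im}\zeta$. If $w\ne0$, then $i\operatorname{Re}\zeta=-\operatorname{Im}\zeta$, so $\zeta=0$, $\omega=0$, and then $\beta=0$. If $w=0$, then $\omega=0$, and $\mu\ne0$ because $f_0(z,0,0)=-2x<0$. With $\zeta'=(1-i)\zeta$ we have $d(x+y)(X)=\operatorname{Re}\zeta'$, so $\beta=\frac\mu{x+y}\operatorname{Re}\zeta'$ and $i\beta=-\frac\mu{x+y}\operatorname{Im}\zeta'$; hence $\zeta'=0$, so $\zeta=0$, $\beta=0$. The Levi form is positive definite.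

**Step 4: points with $x+y=0<x$ (similarly $x-y=0$).** On $C$, $(w\cdot p_+)^2,|\mu|^2\le2x(x+y)$ and $\mathsf a_0^4\le2x^3(x+y)$, so at the point $\mu=0$, $w\cdot p_+=0$, $|w|\le x$. As in (18),
$$q_{+,r}f_r=(w\cdot v_+(rz))^2+\frac{\mathsf a_r^4}{\ell_r^2}+|\mu|^2+q_{+,r}B_r,$$
$$B_r=2r|w|^2+\frac{(w\cdot v_-(rz))^2}{q_{-,r}}+\frac{|w|^2}{\ell_r}+\frac1{q_{-,r}}\Big(\frac{\mathsf a_r^4}{\ell_r^2}+|\mu|^2\Big)-2\ell_r .$$
Near the point the right side of the first formula converges in $C^2$ to $(w\cdot p_+)^2+\frac{\mathsf a_0^4}{x^2}+|\mu|^2+(x+y)B_0$. At the point, since $x-y=2x$ and $|p_-|^2=\frac12$,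
$$B_0=\frac{(w\cdot p_-)^2}{2x}+\frac{|w|^2}x-2x\le\frac x4+x-2x<0.$$
Hence in a small ball $B_r<0$ for all small $r\ge0$, and exactly as for the arcs these functions are defining functions of $D_r$ (of $C$ for $r=0$). At the point the differential for $r=0$ is $B_0\,d(x+y)\ne0$, and on the complex tangent space $\{dz=0\}$ the Levi form is at least $\frac12|p_+|^2|dw|^2+|d\mu|^2=\frac14|dw|^2+|d\mu|^2$. The point is good.

All hypotheses of Proposition 13 hold, so $(D,k_D)$ is Gromov hyperbolic. With the rays $\Gamma_0,\Gamma_{1/2}$ of Section 8 this proves Theorem A. $\blacksquare$
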